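# Étale entropy and dynamical degrees: a rational map of $\mathbb P^1\times\mathbb P^1$ on which they disagree

All varieties below are irreducible complex projective varieties.

## 1. Correspondences, dynamical degrees, entropy, étale entropy

**Definition 1 (correspondence).** A (dominant) correspondence $g:Y\to Y$ is an effective cycle $\Gamma_g=\sum_i m_i\Gamma_i$ of dimension $\dim Y$ in $Y\times Y$, with positive integers $m_i$, whose irreducible components $\Gamma_i$ project onto both factors. A dominant rational map is identified with its graph.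

A correspondence is a multivalued map: the values at $q$ are the $q'$ with $(q,q')\in\Gamma_g$, counted with multiplicity. Composites are formed over a general point, by following chains and counting them with multiplicity, and then taking closures. In particular, if $\pi:Y\to X$ is a dominant rational map, then $\pi\circ g$ is the cycle $(\mathrm{id}\times\pi)_*\Gamma_g$ in $Y\times X$. All identities between correspondences are identities of cycles with multiplicity.

*Example.* On $\mathbb P^1$ the curve $\{u'^2=u\}$ is a correspondence, the "square root", irreducible and of degree $2$ over the first factor. The curve $\{u'^2=u^4\}$ is a correspondence with the two components $u'=u^2$ and $u'=-u^2$. If $g$ is the second one and $\pi(u)=u^2$, then each component followed by $\pi$ is the graph of $u\mapsto u^4$, so $\pi\circ g=2\cdot\mathrm{graph}(u\mapsto u^4)$.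

**Definition 2 (dynamical degrees).** For $0\le j\le\dim Y$,
$$\lambda_j(g)=\lim_{n\to\infty}\bigl\|(g^n)^*(\omega^j)\wedge\omega^{\dim Y-j}\bigr\|^{1/n},$$
where $\omega$ is a Kähler form on $Y$, with multiplicities taken into account.

For a rational map $\lambda_0=1$, and $\lambda_{\dim Y}$ is the topological degree. We shall only compute $\lambda_1$ for maps of $\mathbb P^1\times\mathbb P^1$ with $f^n(z,x)=(z+n,R_n(z,x))$. Take $\omega=\omega_1+\omega_2$, the sum of the two pulled-back forms of mass $1$. Then $(f^n)^*\omega_1$ has the class of $\omega_1$, and $(f^n)^*\omega_2$ has the class of a curve $\{R_n=c\}$, namely $\deg_zR_n\,\omega_1+\deg_xR_n\,\omega_2$. Hence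
$$\|(f^n)^*\omega\wedge\omega\|=1+\deg_zR_n+\deg_xR_n. \tag{1.1}$$

*Example.* For $(z,x)\mapsto(z+1,x^2)$ we have $R_n=x^{2^n}$, so $\lambda_1=\lim(1+2^n)^{1/n}=2$, and $\lambda_0=1$, $\lambda_2=2$.

**Definition 3 (entropy, after Dinh and Sibony).** Let $g$ be a correspondence on $Z$, and let $\Lambda$ be the finite set of *labels*: the components of $g$, each repeated according to its multiplicity. Write $\Gamma_\lambda$ for the component with label $\lambda$, and $p_1,p_2$ for its projections to $Z$. An *$n$-orbit* is a sequence $(q_0,\lambda_1,q_1,\dots,\lambda_n,q_n)$ with $(q_{k-1},q_k)\in\Gamma_{\lambda_k}$, where the $q_k$ avoid the indeterminacy set (the set over which some $p_1:\Gamma_\lambda\to Z$ is not finite) and, if $Z$ is singular, are regular points. Two $n$-orbits are *$\varepsilon$-separated* if some labels differ or $\mathrm{dist}(q_k,q_k')>\varepsilon$ for some $k$. Then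
$$h_{top}(g)=\lim_{\varepsilon\to0}\limsup_{n}\tfrac1n\log\max\#\{\varepsilon\text{-separated set of }n\text{-orbits}\}.$$

If different labels were not treated as separated, the entropy would only get smaller. The upper bound of Theorem 1 would then hold a fortiori, and the lower bounds used in the theorems concern maps, which have one label.

*Example.* If $g$ is $m$ times the diagonal of $Z$, there are $m^n$ label sequences and the points do not move, so $h_{top}(g)=\log m$. The square-root correspondence on $\mathbb P^1$ has one label; its $n$-orbits, read backwards, are the $n$-orbits of $u\mapsto u^2$, so it has the same entropy as $u\mapsto u^2$, namely $\log2$.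

*Example (doubling the angle).* On $|u|=1$ consider $u\mapsto \pm u^{2}$ with any fixed sequence of signs. Start from $2^n$ equally spaced points. Two of them make an angle in $[2\pi/2^n,\pi]$. As long as the angle is below $\pi/2$ one step doubles it, so at some time $k\le n$ it lies in $[\pi/2,\pi]$. Thus there are at least $2^n$ orbits of length $n$ separated at a fixed scale. The same works for $u\mapsto u^{\pm 2^N}$, viewed as $N$ doublings: it has entropy at least $N\log2$ on the circle. (For the separation, use uniform continuity of the intermediate doublings: if the two points are at distance at least a fixed constant after an intermediate doubling, they are so, with a smaller constant, at the start of the block.)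

One property of orbits will be used for upper bounds.

**(E)** *Every $n$-orbit is a limit of $n$-orbits with the same labels and with $q_0$ outside any prescribed countable union of proper subvarieties.*

To see this, look near $(q_{k-1},q_k)\in\Gamma_{\lambda_k}$. The fibre of $p_1$ over $q_{k-1}$ is finite, every local irreducible component of $\Gamma_{\lambda_k}$ has dimension $\dim Z$, and $Z$ is smooth at $q_{k-1}$. So $p_1$ restricts to a finite map from arbitrarily small neighborhoods of $(q_{k-1},q_k)$ to neighborhoods of $q_{k-1}$; its image is analytic of full dimension, hence everything. Thus $p_1$ is open there, and for $q_0'$ close to $q_0$ one finds successively $q_1'$ near $q_1$, ..., $q_n'$ near $q_n$. Being regular and avoiding the indeterminacy set are open conditions, and the complement of a countable union of proper subvarieties is dense. Since separation of a finite set of orbits is also an open condition, only orbits starting at such $q_0'$ matter for upper bounds on entropy.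

**Definition 4 (étale entropy).** Let $f:X\to X$ be a dominant correspondence. $\mathcal B(f)$ is the set of data $(Z,f_Z,\pi_Z,d_Z)$ where $Z$ is a variety, $f_Z:Z\to Z$ a dominant correspondence, $\pi_Z:Z\to X$ a generically finite dominant rational map, $d_Z$ a positive integer, and
$$\pi_Z\circ f_Z=d_Z\,f\circ\pi_Z .$$
The étale analogue of entropy is
$$h_{et}(f)=\sup_{(Z,f_Z,\pi_Z,d_Z)\in\mathcal B(f)}\bigl[h_{top}(f_Z)-\ln d_Z\bigr].$$

For every generically finite $\pi_Z$, the pullback $f_Z=\pi_Z^*(f)$ with $d_Z=\deg\pi_Z$ gives an element of $\mathcal B(f)$. Taking $(X,f,\mathrm{id}_X,1)$ shows $h_{et}(f)\ge h_{top}(f)\ge0$.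

*Example (why $\ln d$ is subtracted).* $(X,d\cdot f,\mathrm{id},d)\in\mathcal B(f)$. If $f$ is a map, an $n$-orbit of $d\cdot f$ is an $n$-orbit of $f$ with one of $d^n$ label sequences, so $h_{top}(d\cdot f)-\log d=h_{top}(f)$: nothing is gained.

*Example (a pullback).* Let $f(x)=x^2$ on $\mathbb P^1$ and $\pi(u)=u^2$. The pullback is $g=\{u'=u^2\}+\{u'=-u^2\}$, and $\pi\circ g=2f\circ\pi$ as computed above. There are $2^n$ label sequences, and for each one the doubling example gives at least $2^n$ separated orbits; so $h_{top}(g)\ge\log4$ and $h_{top}(g)-\log2\ge\log2$. The bound (1.2) below gives $\le\log 2$, so the value is exactly $\log2$.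

It is known, by results of Dinh and Sibony, that
$$h_{et}(f)\le\max_{0\le j\le\dim X}\log\lambda_j(f). \tag{1.2}$$

The entropy of a rational map can depend on the birational model, while dynamical degrees do not see the model; $h_{et}$ allows all birational models and, beyond them, all generically finite covers. The problem, from Tuyen Trung Truong, "Étale dynamical systems and topological entropy", arXiv:1607.07412 (2016), is: **is (1.2) always an equality**, for every variety $X$ and every dominant rational map, or more generally every dominant correspondence, $f:X\to X$? The answer is no.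

**Theorem 1.** *On $X=\mathbb P^1\times\mathbb P^1$ with affine coordinates $(z,x)$ let*
$$f(z,x)=\Bigl(z+1,\ \frac{x^2}{z}+\frac{z}{x^2}\Bigr).$$
*Then $f$ is a dominant rational map with $\lambda_0(f)=1$, $\lambda_1(f)=\lambda_2(f)=4$, and for every $N\ge1$*
$$h_{et}(f^N)=N\log2\;<\;N\log4=\max_j\log\lambda_j(f^N).$$
*In particular equality in (1.2) fails for $f$, and the defect is unbounded among rational maps of this fixed surface.*

**Theorem 2.** *If $\dim X=1$ and $f$ is a dominant rational map, equality holds in (1.2). Hence $2$ is the smallest dimension in which a rational map can violate the equality, and by Theorem 1 it is violated there.*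

## 2. Curves, and the two monomial halves of the map

**Proof of Theorem 2.** Let $\nu:\tilde X\to X$ be the normalization and $\tilde f$ the induced holomorphic map of the compact Riemann surface $\tilde X$. Then $\nu\circ\tilde f=f\circ\nu$, so $(\tilde X,\tilde f,\nu,1)\in\mathcal B(f)$. The Misiurewicz–Przytycki theorem says that a $C^1$ map of degree $D\ne0$ of a compact connected oriented manifold has entropy $\ge\log|D|$. Hence
$$h_{et}(f)\ge h_{top}(\tilde f)\ge\log\deg\tilde f=\max_j\log\lambda_j(f),$$
and (1.2) is the reverse inequality. In dimension $0$ both sides of (1.2) are $0$, because $h_{et}\ge0$ and $\lambda_0=1$. So the second assertion follows once Theorem 1 is proved. $\square$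

On a surface the natural thing to try is to find a good birational model by hand. Let us do this for the two terms of the second coordinate of $f$ separately:
$$f_+(z,x)=\Bigl(z+1,\frac{x^2}{z}\Bigr),\qquad f_-(z,x)=\Bigl(z+1,\frac{z}{x^2}\Bigr).$$
Both have topological degree $2$. For the iterates $(z+n,R_n)$ we have $\deg_xR_n=2^n$, and $R_{n+1}=R_n^2/(z+n)$, resp. $(z+n)/R_n^2$, so $\deg_zR_{n+1}\le1+2\deg_zR_n$ and $\deg_zR_n=O(2^n)$. By (1.1), $\lambda_1=\lambda_2=2$ in both cases.

*The map $f_+$.* Put $x=zu$ and $s=1/z$. Then $u'=zu^2/(z+1)=u^2/(1+s)$ and $s'=s/(1+s)$. In the model with coordinates $(s,u)$ the circle $\{s=0,|u|=1\}$ is invariant, the map is holomorphic near it and acts on it by $u\mapsto u^2$. So $h_{et}(f_+)\ge\log2$, and equality holds in (1.2).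

*The map $f_-$.* Put $p=x$ and $\theta=x^3/z$; this is a birational change of coordinates, with $z=p^3/\theta$. Then $p'=z/x^2=p/\theta$ and
$$\theta'=\frac{(p/\theta)^3}{p^3/\theta+1}=\frac{\theta^{-2}}{1+\theta s^3},\qquad s'=\theta s,\qquad s=1/p.$$
On the invariant circle $\{s=0,|\theta|=1\}$ the map is $\theta\mapsto\theta^{-2}$. Again $h_{et}(f_-)\ge\log2$, and equality holds.

In both cases the entropy sits over $z=\infty$, on curves where $x$ is comparable to a power $z^\tau$: $\tau=1$ for $f_+$, $\tau=\frac13$ for $f_-$.

## 3. The degrees of $f$, and entropy $N\log2$ on one model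

Write $w=x^2/z$, so the second coordinate of $f$ is $w+1/w$.

**Step 1: $\lambda_2(f)=4$.** For generic $(z',x')$ we have $z=z'-1$; the equation $w+1/w=x'$ has two roots, and $x^2=zw$ has two roots for each. So $f$ is dominant of topological degree $4$.

**Step 2: $\lambda_1(f)=4$.** Write $f^n=(z+n,R_n)$. Over the field $\mathbb C(z)$, $R_n$ is a composition of $n$ rational functions of degree $4$ in $x$, so $\deg_xR_n=4^n$. If $R_n=P/Q$ in lowest terms, then
$$R_{n+1}=\frac{R_n^2}{z+n}+\frac{z+n}{R_n^2}=\frac{(z+n)^2Q^4+P^4}{(z+n)P^2Q^2},$$
so $\deg_zR_{n+1}\le2+4\deg_zR_n$ and $\deg_zR_n=O(4^n)$. By (1.1), $\lambda_1(f)=4$. Also $\lambda_0(f)=1$ and $\lambda_j(f^N)=\lambda_j(f)^N$, so $\max_j\log\lambda_j(f^N)=N\log4$.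

**Step 3: $h_{et}(f^N)\ge N\log2$.** Let $X'=\mathbb P^1\times\mathbb P^1$ with coordinates $(z,u)$, let $\pi(z,u)=(z,zu)$, which is birational, and $f'=\pi^{-1}f\pi$. Then $(X',f'^N,\pi,1)\in\mathcal B(f^N)$. With $s=1/z$,
$$f'(s,u)=\Bigl(\frac{s}{1+s},\ \frac{u^2+s^2u^{-2}}{1+s}\Bigr), \tag{3.1}$$
because $x'=zu^2+1/(zu^2)$ and $u'=x'/(z+1)$. This is holomorphic near $\{s=0,u\in\mathbb C^*\}$. The compact set $\{s=0,|u|=1\}$ is invariant, and $f'^N$ is holomorphic near it and acts on it by $u\mapsto u^{2^N}$, of entropy $N\log2$. Hence $h_{top}(f'^N)\ge N\log2$. (If only orbits from generic points are admitted, perturb by (E).)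

## 4. Slope and angle over $z=\infty$

Formula (3.1) shows where the search for a good model stalls. On $\{s=0\}$ the term $s^2u^{-2}$ has disappeared and a map of degree $4$ in the fibre has become $u\mapsto u^2$. The model of $f_-$ would show $\theta\mapsto\theta^{-2}$, again of degree $2$. Over $z=\infty$ only one of the two terms survives at a time.

One may then hope to prove the upper bound by restricting to the fibre over $z=\infty$: the base map $z\mapsto z+1$ sends every point to $\infty$, so all recurrence is there. This hope fails at the points of indeterminacy. On $X$ itself the line $z=\infty$ minus $\{x=0,\infty\}$ is contracted by $f$ to $(\infty,\infty)$, where $f$ is not defined, as $x'=s/v^2+v^2/s$ with $v=1/x$. On $X'$ the map (3.1) is indeterminate at $(s,u)=(0,0)$: along $u=cs$ one gets $u'=(c^2s^2+c^{-2})/(1+s)\to c^{-2}$, an arbitrary value. Orbits that come close to such a point can leave in many directions, and $Z$, $g$ are arbitrary.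

Here is a heuristic picture of what happens there. For $|z|$ large, describe $x$ by its slope $\tau=\log|x|/\log|z|$ and its angle. If $w$ is far from the unit circle, then $x'\approx w^{\pm1}=(x^2/z)^{\pm1}$, so
$$\tau\mapsto|1-2\tau|,\qquad \arg x\mapsto\pm(2\arg x-\arg z).$$
The degree is $4=2\cdot2$: two branches of a tent map in the slope, and a doubling of the angle. The circles of Section 2 have fixed slopes $1$ and $\frac13$, and entropy $\log2$ from the angle alone.

A projective model sees $x$ only through finitely many algebraic functions. To first order these look like monomials $x^mz^{-i}$ as $z\to\infty$. If such a monomial tends to $0$ or $\infty$, its angle is invisible. The angle is visible only in a *window*, where some $x^mz^{-i}$ has a limit in $\mathbb C^*$; an orbit that stays recurrently in windows has a periodic slope, which contributes no entropy. In between, at a *corner*, the slope is free, with two choices per step, but the angle is invisible. Either way we expect $\log2$ and never $\log 4$.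

To make this a proof we need two different counts. In windows (and at slopes beyond $1$) the branch, $w$ large or $w$ small, is prescribed at each time, and a point has only two preimages on that branch; an area count then gives $2^{nN}d^n$. At corners the same area count, made for each sequence of branches, would give $2^{nN}d^n$ times the number of sequences, which the bound of Lemma 5 allows to be of order $2^{nN}$, hence only $\log4$. There we must replace area by connectedness: once the sequence of corners is fixed, $g$ offers only $d$ continuations.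

## 5. A datum $(Z,g,\pi,d)$ over a generic point

From here on $N\ge1$ is fixed, $F=f^N$, and $(Z,g,\pi,d)\in\mathcal B(F)$. The goal is
$$h_{top}(g)\le\log d+N\log2. \tag{5.1}$$

Embed $Z\subset\mathbb P^r$, not contained in a coordinate hyperplane, with homogeneous coordinates $Y_a$, and let $\varphi_{ab}=Y_a/Y_b\in\mathbb C(Z)$. Note $\dim Z=2$.

**Step 1: a good open set.** *There are a nonzero $\Delta\in\mathbb C[z,x]$, $U=(\mathbb C^*)^2\setminus\{\Delta=0\}$, and a smooth dense Zariski open $Z^\circ\subset Z$ such that all $Y_a\ne0$ on $Z^\circ$; $\pi:Z^\circ\to U$ is a finite étale morphism, of some degree $\delta$; and $f^l$ is regular on $U$ with $f^l(U)\subset(\mathbb C^*)^2$ for $0\le l\le N$.*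

Let $Z_1\subset Z$ be the dense open set where $Z$ is regular, $\pi$ is a morphism and all $Y_a\ne0$. As $\pi|_{Z_1}$ is dominant and generically finite in characteristic $0$, it is finite étale over a dense open subset of $X$. The condition on the $f^l$ holds on a dense open set because the $f^l$ are dominant. A dense open subset of $(\mathbb C^*)^2$ contains one of the form $(\mathbb C^*)^2\setminus\{\Delta=0\}$; take this as $U$ and put $Z^\circ=Z_1\cap\pi^{-1}(U)$. Below, $\pi^{-1}$ is always taken in $Z^\circ$.

**Step 2: the degrees add up to $d$.** The identity $\pi\circ g=d\,F\circ\pi$ reads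
$$\sum_{\lambda\in\Lambda}(\mathrm{id}\times\pi)_*\Gamma_\lambda=d\cdot\mathrm{graph}(F\circ\pi).$$
The graph is irreducible and of degree $1$ over $Z$. So each $(\mathrm{id}\times\pi)_*\Gamma_\lambda$ is a multiple of it, and comparing degrees over the first factor gives $\sum_\lambda\deg(p_1|_{\Gamma_\lambda})=d$.

**Step 3: exactly $d$ successors.** *There is a proper closed $\Xi\subset Z$ with $Z\setminus\Xi\subset Z^\circ$ such that over $Z\setminus\Xi$ each $p_1:\Gamma_\lambda\to Z$ is finite étale, and every $(q,q')\in\Gamma_\lambda$ with $q\notin\Xi$ satisfies $q'\in Z^\circ$ and $\pi(q')=F(\pi(q))$.*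

The map $p_1|_{\Gamma_\lambda}$ is projective and generically finite, hence finite étale over a dense open set. As $\Gamma_\lambda$ is irreducible and $p_2$ is onto, $p_2^{-1}(Z\setminus Z^\circ)\cap\Gamma_\lambda$ is a proper closed subset of $\Gamma_\lambda$, so it has dimension $<2$ and its image under $p_1$ is a proper closed subset of $Z$. Put into $\Xi$ these images, the complements of those dense open sets, and $Z\setminus Z^\circ$. Finally, $\pi(q')=F(\pi(q))$ holds on a dense subset of $\Gamma_\lambda\cap(Z^\circ\times Z^\circ)$ by Step 2, and both sides are regular there, so it holds on all of it.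

Hence every $q\in Z\setminus\Xi$ has exactly $d$ *labelled successors* $(\lambda,q')$ with $(q,q')\in\Gamma_\lambda$.

**Step 4: points whose whole future is good.** Put $\Xi^{(0)}=\Xi$ and $\Xi^{(n+1)}=\Xi^{(n)}\cup\bigcup_\lambda p_1(p_2^{-1}(\Xi^{(n)})\cap\Gamma_\lambda)$. As in Step 3 these are proper closed sets. If $q_0\notin\Xi^{(n)}$, every labelled orbit from $q_0$ satisfies $q_k\notin\Xi^{(n-k)}$, in particular $q_k\notin\Xi$, for $k\le n$. Call $q_0$ *very general* if $q_0\notin\bigcup_n\Xi^{(n)}$; then all its successors are very general.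

## 6. Regions where every relevant polynomial is a monomial

This section makes precise that functions on $Z$ look like monomials in most directions to $z=\infty$.

**The choice of $m$.** Each $\varphi_{ab}$ is a root of a nonzero polynomial $P_{ab}(t)=\sum_ic_i^{ab}(z,x)t^i\in\mathbb C[z,x][t]$, where $\mathbb C(z,x)\subset\mathbb C(Z)$ via $\pi$. Let $\Sigma\subset\mathbb Z_{\ge0}^2$ be the union of the supports (exponents $(\alpha,\beta)$ of the monomials $z^\alpha x^\beta$) of $\Delta$ and of all $c_i^{ab}$. It is finite. Choose an even $m\ge2$ such that for all distinct $(\alpha,\beta),(\alpha',\beta')\in\Sigma$ the zero in $(0,1)$ of $\tau\mapsto(\alpha'-\alpha)+(\beta'-\beta)\tau$, if there is one, lies in $\frac1m\mathbb Z$. Put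
$$\theta_i=x^mz^{-i}\quad(0\le i\le m),$$
$$B_j(K)=\{(z,x)\in(\mathbb C^*)^2:\ |\theta_j|>K,\ |\theta_{j+1}|<1/K\}\quad(0\le j<m).$$
So $B_j(K)$ is a region of slopes strictly between $\frac jm$ and $\frac{j+1}m$, and on it $|z|=|\theta_j/\theta_{j+1}|>K^2$. Note
$$w^{m/2}=\theta_{m/2}. \tag{6.1}$$

*Example.* Let $Z$ carry a function $t$ with $t^2=x^2+z$. The exponents $(0,2)$ and $(1,0)$ give the zero $\tau=\frac12$. For slopes below $\frac12$ we have $t^2=z(1+o(1))$, and $t$ changes sign when $z$ turns once around $0$: the two sheets are connected. For slopes above $\frac12$ we have $t=\pm x(1+o(1))$: the sheets are separate. In both cases $t\to\infty$.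

**Lemma 4.** (a) *For $K$ large, $B_j(K)\subset U$ for all $j$.* (b) *There are finite sets $R_{ab,j}\subset\mathbb P^1$ such that for every $\eta>0$ and $K\ge K(\eta)$: if $q\in Z^\circ$ and $\pi(q)\in B_j(K)$, then $\varphi_{ab}(q)$ is at chordal distance $<\eta$ from $R_{ab,j}$.*

**Proof.** Let $(\alpha,\beta)\ne(\alpha',\beta')$ be in $\Sigma$ and $e(\tau)=(\alpha'-\alpha)+(\beta'-\beta)\tau$. Then $e$ is affine, not identically $0$, and has no zero inside $(\frac jm,\frac{j+1}m)$. So it has constant sign there; thus evaluation on this interval strictly totally orders the exponents. Say $e<0$ there, i.e. $(\alpha',\beta')$ is the smaller one. Put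
$$D^-=m\log|x|-j\log|z|=\log|\theta_j|,\qquad D^+=(j+1)\log|z|-m\log|x|=-\log|\theta_{j+1}|;$$
both are $>\log K$ on $B_j(K)$. Then $\log|z|=D^-+D^+$ and $m\log|x|=(j+1)D^-+jD^+$, so
$$\log|z^{\alpha'-\alpha}x^{\beta'-\beta}|=D^-e\bigl(\tfrac{j+1}m\bigr)+D^+e\bigl(\tfrac jm\bigr).$$
The two values of $e$ are $\le0$, not both $0$, and lie in $\frac1m\mathbb Z$; so the right side is $\le-\frac1m\log K$. Hence every nonzero polynomial with support in $\Sigma$ equals its leading term, for the order on the interval, times $1+O(K^{-1/m})$ on $B_j(K)$. Applied to $\Delta$ this shows $\Delta\ne0$ on $B_j(K)$ for $K$ large, which is (a).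

For (b), let $\mu$ be the largest of the leading exponents of the nonzero $c_i^{ab}$. Homogenize $P_{ab}$ by $t=t_1/t_0$ and divide by the monomial with exponent $\mu$. We get a binary form whose coefficients converge, uniformly on $B_j(K)$ as $K\to\infty$: the coefficient from $c_i^{ab}$ tends to its leading coefficient if its leading exponent is $\mu$, and to $0$ otherwise. The limit form is nonzero; let $R_{ab,j}$ be its finite zero set. Outside the $\eta$-neighborhood of $R_{ab,j}$ the limit form is bounded below in modulus on unit vectors $(t_0,t_1)$, so for $K$ large the forms in question have no zero there. But $[1:\varphi_{ab}(q)]$ is a zero. $\square$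

## 7. The orbit space and the transition rules

Here we build a compact space that contains all orbits together with the data $z$, $\theta_i$ along them, so that we can pass to the limit $z=\infty$.

Let $\mathbf P=\mathbb P^r\times\mathbb P^1\times\bigl((\mathbb P^1)^{m+1}\bigr)^N$ with a product Kähler metric, Kähler form $\kappa$ and Riemannian distance $\rho$. Define
$$\iota:Z^\circ\to\mathbf P,\qquad\iota(q)=\bigl(q,\ z(\pi(q)),\ (\theta_i(f^l(\pi(q))))_{0\le i\le m,\ 0\le l<N}\bigr).$$
This is a morphism, since $f^l(U)\subset(\mathbb C^*)^2$ for $l\le N$. On $\mathbf P\times\Lambda$ use $\mathbf d=\max(\rho,1_{\lambda\ne\lambda'})$. Let $\Omega\subset(\mathbf P\times\Lambda)^{\mathbb N}$ be the closure of the set of sequences $(\iota(q_k),\lambda_{k+1})_{k\ge0}$ coming from infinite orbits with $q_0$ very general, and let $\sigma$ be the shift. Then $\Omega$ is compact metrizable, and $\sigma(\Omega)\subset\Omega$ because successors of very general points are very general.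

**Step 1: entropy by coordinatewise separation.** For a closed $\Omega_*\subset\Omega$ with $\sigma(\Omega_*)\subset\Omega_*$, call $E\subset\Omega_*$ *$(n,\varepsilon)$-separated* if distinct $\omega,\omega'\in E$ have $\mathbf d(\omega_k,\omega_k')>\varepsilon$ for some $0\le k\le n$. Then
$$h_{top}(\sigma,\Omega_*)=\lim_{\varepsilon\to0}\limsup_n\tfrac1n\log\max\#E. \tag{7.1}$$
Use the metric $\sup_k2^{-k}\mathbf d(\omega_k,\omega_k')$. An $(n,\varepsilon)$-separated set is separated in Bowen's sense at scale $\varepsilon$ for times $0,\dots,n$. Conversely, if $2^{-l}\mathbf d(\omega_{k+l},\omega'_{k+l})>\varepsilon$ with $k\le n$, then $l$ is at most some $l(\varepsilon)$, since $\mathbf d$ is bounded; so a Bowen $\varepsilon$-separated set for times $0,\dots,n$ is $(n+l(\varepsilon),\varepsilon)$-separated. (An empty $\Omega_*$ contributes nothing below.)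

**Step 2: comparison with $g$.** Take on $Z$ the restriction of the distance of $\mathbb P^r$. Then $\rho(\iota(q),\iota(q'))\ge\mathrm{dist}(q,q')$. By (E), in computing $h_{top}(g)$ we may take all $n$-orbits to start at very general points; each extends to an infinite orbit, and for $\varepsilon<1$ an $\varepsilon$-separated set of $n$-orbits becomes $(n,\varepsilon)$-separated in $\Omega$. Hence
$$h_{top}(g)\le h_{top}(\sigma,\Omega). \tag{7.2}$$

**Notation along orbits.** For $\omega\in\Omega$ let $z_{kN}(\omega)\in\mathbb P^1$ be the $z$-coordinate of $\omega_k$, and for $t=kN+l$, $0\le l<N$, let $\theta_{i,t}(\omega)$ be the coordinate $\theta_i\circ f^l$ of $\omega_k$. On a very general orbit put $y_t=f^t(\pi(q_0))=(z_t,x_t)\in(\mathbb C^*)^2$; then $\pi(q_k)=y_{kN}$ and $\theta_{i,t}=\theta_i(y_t)$. Write $w_t=x_t^2/z_t$. By continuity $z_{(k+1)N}=z_{kN}+N$ on $\Omega$. Let $\Omega_\infty=\{z_0=\infty\}$; there all $z_{kN}=\infty$. It is closed and $\sigma(\Omega_\infty)\subset\Omega_\infty$.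

**Step 3: types.** Let $\omega\in\Omega_\infty$ and fix $t$. On approximating very general orbits $z_t\to\infty$. Since $\theta_i=z^{i'-i}\theta_{i'}$ for $i<i'$, in the limit $\theta_{i',t}\ne0$ implies $\theta_{i,t}=\infty$, and so $\theta_{i,t}\ne\infty$ implies $\theta_{i',t}=0$. Consider the largest $i$ with $\theta_{i,t}\ne0$, if there is one. Exactly one of the following *types* $\tau_t(\omega)$ occurs:

- $L$: $\theta_{0,t}=0$;
- $R$: $\theta_{m,t}=\infty$;
- window $W_i$ ($0\le i\le m$): $\theta_{i,t}\in\mathbb C^*$;
- corner $C_j$ ($0\le j<m$): $\theta_{j,t}=\infty$, $\theta_{j+1,t}=0$.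

For $L$ all $\theta$'s are $0$, for $R$ all are $\infty$; for $W_i$ those of smaller index are $\infty$ and those of larger index $0$; for $C_j$ those of index $\le j$ are $\infty$, the others $0$.

**Lemma 5.** *For $\omega\in\Omega_\infty$ the transitions $\tau_t\to\tau_{t+1}$ are as follows.*

1. *$L\to R$ and $R\to R$; $W_{m/2}\to W_0$ or $L$; for $i\ne m/2$, $W_i\to W_{|m-2i|}$, with $\theta_{|m-2i|,t+1}=\theta_{i,t}^2$ if $i>m/2$ and $=\theta_{i,t}^{-2}$ if $i<m/2$.*
2. *$C_j\to C_{m-2j-2}$, $C_{m-2j-1}$ or $W_{m-2j-1}$ if $j<m/2$; $C_j\to C_{2j-m}$, $C_{2j-m+1}$ or $W_{2j-m+1}$ if $j\ge m/2$.*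

**Proof.** Take approximating very general orbits; write $z,x,w,\theta_i$ for time $t$ and primes for time $t+1$. Then $z\to\infty$, $z'=z+1\sim z$, and $x'=w+1/w$.

*If $\theta_{m/2}\to0$*, then $w\to0$ by (6.1), so $x'\sim1/w=z/x^2$ and $\theta_i'\sim z^{m-i}x^{-2m}$. Hence
$$\theta'_{m-2i}\sim z^{2i}x^{-2m}=\theta_i^{-2}\qquad(0\le i\le m/2).$$
This covers $W_i$ with $i<m/2$. For $C_j$ with $j<m/2$ we have $j+1\le m/2$ because $m$ is even, so $\theta_{m/2}\to 0$ indeed, and $\theta'_{m-2j}\sim\theta_j^{-2}\to0$, $\theta'_{m-2j-2}\sim\theta_{j+1}^{-2}\to\infty$. So the largest index with nonzero limit is $m-2j-2$, giving $C_{m-2j-2}$, or $m-2j-1$, giving $W_{m-2j-1}$ or $C_{m-2j-1}$ according to whether the limit of $\theta'_{m-2j-1}$ is in $\mathbb C^*$ or $\infty$. For $L$: $\theta_m'\sim\theta_0^{-2}\to\infty$, type $R$.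

*If $\theta_{m/2}\to\infty$*, then $w\to\infty$, so $x'\sim x^2/z$ and
$$\theta'_{2i-m}\sim x^{2m}z^{-m}z^{m-2i}=\theta_i^2\qquad(m/2\le i\le m).$$
This covers $W_i$ with $i>m/2$; it covers $C_j$ with $j\ge m/2$, since $\theta'_{2j-m}\to\infty$ and $\theta'_{2j+2-m}\to0$, with the same three possibilities in between; and $R$, since $\theta_m'\sim\theta_m^2\to\infty$.

*For $W_{m/2}$*, $w$ stays bounded away from $0$ and $\infty$, so $\theta_0'=x'^m$ stays bounded. Its limit is in $\mathbb C^*$ (type $W_0$) or is $0$ (type $L$). $\square$

*Example.* For $m=6$ the rule $i\mapsto|6-2i|$ is $0\to6$, $1\to4$, $2\to2$, $3\to0$, $4\to2$, $5\to4$, $6\to6$. The periodic windows are $i=2$ and $i=6$, of slopes $\frac13$ and $1$: those of Section 2.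

## 8. Where invariant measures live

This step reduces the entropy of $\Omega$ to that of three closed sets, on each of which one count works.

Let $\mu$ be an ergodic $\sigma$-invariant probability measure on $\Omega$.

**Step 1: $\mu(\Omega_\infty)=1$.** The image of $\mu$ under $z_0$ is invariant under $z\mapsto z+N$ on $\mathbb P^1$. Points of $\mathbb C$ leave every compact subset of $\mathbb C$ and do not return, so by Poincaré recurrence this image is $\delta_\infty$.

**Step 2: corners always or never.** Let $\mathcal N_t=\{\omega\in\Omega_\infty:\tau_t(\omega)\text{ is not a corner}\}$. By Lemma 5, $\mathcal N_t\subset\mathcal N_{t+1}$. In $\Omega_\infty$, $\mathcal N_{kN}=\sigma^{-k}\mathcal N_0$. So $\mathcal N_0\subset\sigma^{-1}\mathcal N_0$ up to null sets, with equal measures, hence $\mathcal N_0$ is invariant mod $0$ and $\mu(\mathcal N_0)\in\{0,1\}$.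

**Step 3: the case $\mu(\mathcal N_0)=0$.** Then $\mu(\mathcal N_t)\le\mu(\mathcal N_{kN})=\mu(\mathcal N_0)=0$ whenever $kN\ge t$. So $\mu(\Omega_C)=1$, where
$$\Omega_C=\{\omega\in\Omega_\infty:\text{all }\tau_t\text{ are corners}\}.$$
This set is mapped into itself by $\sigma$. It is closed, being defined in $\Omega_\infty$ by $\theta_{i,t}\in\{0,\infty\}$, $\theta_{0,t}=\infty$, $\theta_{m,t}=0$ for all $i,t$.

**Step 4: the case $\mu(\mathcal N_0)=1$.** Put $T(i)=|m-2i|$ on $\{0,\dots,m\}$ and let $\mathrm{Per}$ be the set of $T$-periodic $i$. As $T(m/2)=0$ and $T(0)=m=T(m)$, we have $m/2\notin\mathrm{Per}$. By Poincaré recurrence, almost surely $\tau_0=\tau_{kN}$ for infinitely many $k$. By Lemma 5, $L$ goes to $R$ and $R$ stays $R$, so $L$ never returns. If $\tau_0=W_i$ returns infinitely often, the path of types never meets $L$ or $R$, hence it follows $T$ (at $W_{m/2}$ it must choose $W_0$), and $i\in\mathrm{Per}$. So almost surely either all $\tau_t=R$, or $\tau_t=W_{i_t}$ for all $t$ with $i_t=T^t(i_0)\in\mathrm{Per}$. In the latter case $i_t\ne m/2$, so $c_t:=\theta_{i_t,t}\in\mathbb C^*$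 satisfies $c_{t+1}=c_t^{\pm2}$, and
$$\bigl|\log|c_{kN}|\bigr|=2^{kN}\bigl|\log|c_0|\bigr|.$$
But almost every point of $\{\tau_0\text{ a window},\ |\log|c_0||\le M\}$ returns to this set infinitely often, for each $M\in\mathbb N$. So $|c_0|=1$, and hence $|c_t|=1$ for all $t$, almost surely. Thus $\mu(\Omega_R\cup\Omega_W)=1$ with the closed sets
$$\Omega_R=\{\omega\in\Omega_\infty:\theta_{m,t}=\infty\ \forall t\},$$
$$\Omega_W=\bigcup_{i_0\in\mathrm{Per}}\{\omega\in\Omega_\infty:|\theta_{T^t(i_0),t}|=1\ \forall t\}.$$
Each is mapped into itself by $\sigma$; for $\Omega_W$, the part with index $i_0$ goes to the part with index $T^N(i_0)$.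

**Step 5: the reduction.** By the variational principle, $h_{top}(\sigma,\Omega)$ is the supremum of the entropies of ergodic $\mu$, and the entropy of $\mu$ is at most the topological entropy on a closed forward-invariant set of full measure. With (7.2),
$$h_{top}(g)\le\max\{h_{top}(\sigma,\Omega_C),\ h_{top}(\sigma,\Omega_R),\ h_{top}(\sigma,\Omega_W)\}. \tag{8.1}$$

It remains to bound each of the three by $\log d+N\log2$.

## 9. Corners: counting components of coverings

**Step 1: scales, and small components.** Fix $\varepsilon\in(0,\frac13)$. If two points $q,q'\in Z^\circ$ have all their $\varphi_{ab}$-values chordally $2\eta$-close, with $\eta$ small, then $\mathrm{dist}(q,q')$ is small: choose $b$ with $|Y_b(q)|$ maximal; then all $|\varphi_{ab}(q)|\le1$, and the affine coordinates of $q$ and $q'$ in the chart $Y_b\ne0$ are close. Fix $\eta=\eta(\varepsilon)$ accordingly, with also $2\eta<$ all distances between distinct points of each $R_{ab,j}$. Let $K$ be large, so that Lemma 4 holds for $K/4$ with this $\eta$.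

Then $\pi^{-1}(B_j(K/4))\to B_j(K/4)$ is a covering of degree $\delta$. Let $\mathcal Q_j$ be its set of connected components. In the coordinates $(\log|z|,\log|x|,\arg z,\arg x)$ the set $B_j(K/4)$ is an open convex set times $(S^1)^2$; so it is connected and $\#\mathcal Q_j\le\delta$. For $Q\in\mathcal Q_j$ the connected set $\varphi_{ab}(Q)$ lies in the disjoint union of the $\eta$-discs about $R_{ab,j}$, hence in one of them. So $Q$ has as small a diameter in $Z$ as required.

If $y\in B_j(K)$, then $|\theta_i|>K$ for $i\le j$, $|\theta_i|<1/K$ for $i>j$ (because $|z|>1$), and $|z|>K^2$. So two such points have nearly equal $z$- and $\theta_i$-coordinates in $\mathbb P^1$. Hence, for $K$ large, the following holds. Suppose two orbits satisfy $y_t,y'_t\in B_{j_t}(K)$ for $kN\le t<(k+1)N$ with the same $j_t$, and $q_k,q'_k$ lie in the same $Q\in\mathcal Q_{j_{kN}}$. Then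
$$\rho(\iota(q_k),\iota(q'_k))<\varepsilon. \tag{9.1}$$

**Step 2: the set of points with a given itinerary over one application of $F$.** For $J=(j_0,\dots,j_N)\in\{0,\dots,m-1\}^{N+1}$ put $s_l=-1$ if $j_l<m/2$ and $s_l=+1$ if $j_l\ge m/2$. Define Laurent monomials $\psi_0=x$, $\psi_{l+1}=(\psi_l^2/z)^{s_l}$, the expected leading terms of the second coordinates of $f^l$, and
$$A_J=\{(z,x)\in(\mathbb C^*)^2:\ |\psi_l^mz^{-j_l}|>K/2,\ |\psi_l^mz^{-j_l-1}|<2/K,\ 0\le l\le N\}.$$
The point of $A_J$ is that it is defined by monomials, so its topology is trivial to read off, while the true itinerary set is sandwiched by it.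

**Lemma 6.** *For $K$ large:*

1. *if $y\in U$ and $f^l(y)\in B_{j_l}(K)$ for $0\le l\le N$, then $y\in A_J$;*
2. *if $y\in A_J$, then $y\in U$ and $f^l(y)\in B_{j_l}(K/4)$ for $0\le l\le N$;*
3. *if $A_J\ne\emptyset$, it is connected, contained in $B_{j_0}(K/4)$, and $\pi_1(A_J)\to\pi_1(B_{j_0}(K/4))$ is onto.*

**Proof.** Write $y=(z,x)$, $(z_l,x_l)=f^l(y)$, $w_l=x_l^2/z_l$, $r_l=x_l/\psi_l(y)$. Let $o(1)$ denote quantities bounded by a function of $K$, depending only on $m$ and $N$, that tends to $0$ as $K\to\infty$.

Suppose $f^l(y)\in B_{j_l}(K')$ with $K'>1$. Then $|w_l|^{s_lm/2}=|\theta_{m/2}(f^l(y))|^{s_l}>K'$. Indeed $|z_l|>1$; for $s_l=1$ we have $j_l\ge m/2$ and $|\theta_{m/2}|\ge|\theta_{j_l}|>K'$; for $s_l=-1$ we have $j_l+1\le m/2$ and $|\theta_{m/2}|\le|\theta_{j_l+1}|<1/K'$. So $|w_l^{-2s_l}|<K'^{-4/m}$. Since $x_{l+1}=w_l+1/w_l=w_l^{s_l}(1+w_l^{-2s_l})$ and $w_l=(\psi_l^2/z)\,r_l^2\,(z/z_l)$,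
$$r_0=1,\qquad r_{l+1}=(r_l^2z/z_l)^{s_l}(1+w_l^{-2s_l}). \tag{9.2}$$
In both (1) and (2) we have $|z|>K^2/4$, in (2) by the conditions with $l=0$. So $z_l/z=(z+l)/z=1+o(1)$ for $l\le N$. Also
$$\theta_j(f^l(y))=r_l^m\,(z/z_l)^j\,\psi_l^mz^{-j}. \tag{9.3}$$

(1) By (9.2) with $K'=K$ and induction, $r_l=1+o(1)$ for $l\le N$. By (9.3), $\theta_j(f^l(y))=\psi_l^mz^{-j}(1+o(1))$, so $y\in A_J$ for $K$ large.

(2) By the conditions with $l=0$, $y\in B_{j_0}(K/4)\subset U$, so $f^l(y)\in(\mathbb C^*)^2$ for $l\le N$. Inductively, if $r_l=1+o(1)$, then (9.3) gives $\theta_j(f^l(y))=\psi_l^mz^{-j}(1+o(1))$, so $f^l(y)\in B_{j_l}(K/4)$; and if $l<N$, (9.2) with $K'=K/4$ gives $r_{l+1}=1+o(1)$. There are only $N+1$ steps, so one $K$ serves for all.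

(3) In the coordinates $(\log|z|,\log|x|,\arg z,\arg x)$ both sets have the form (open convex set)$\times(S^1)^2$, the first contained in the second by the conditions with $l=0$. Both fundamental groups are that of $(S^1)^2$. $\square$

**Step 3: only $d$ continuations.** This is where connectedness replaces area.

**Lemma 7.** *Fix $J$ and $Q\in\mathcal Q_{j_0}$. The set of pairs $(\lambda,Q')\in\Lambda\times\mathcal Q_{j_N}$ for which there are $q\in Q\setminus\Xi$ with $\pi(q)\in A_J$ and $q'\in Q'$ with $(q,q')\in\Gamma_\lambda$ has at most $d$ elements.*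

**Proof.** We may assume $A_J\ne\emptyset$. The map $Q\to B_{j_0}(K/4)$ is a connected covering, so $\pi_1(B_{j_0}(K/4))$ acts transitively on its fibres. By Lemma 6(3) so does $\pi_1(A_J)$; hence $W=Q\cap\pi^{-1}(A_J)$ is connected. It is a connected complex manifold and $\Xi\cap W$ is a proper analytic subset, so $W\setminus\Xi$ is connected. The space $\{(q,\lambda,q'):q\in W\setminus\Xi,\ (q,q')\in\Gamma_\lambda\}$ is a $d$-sheeted covering of $W\setminus\Xi$ by Section 5, so it has at most $d$ components. On it $q'\in Z^\circ$ and $\pi(q')=F(\pi(q))\in B_{j_N}(K/4)$ by Lemma 6(2). So $q'$ lies in some $Q'\in\mathcal Q_{j_N}$, and $(\lambda,Q')$ is locally constant on this covering. It takes at most $d$ values. $\square$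

**Step 4: the count.** Let $E\subset\Omega_C$ be finite and $(n,3\varepsilon)$-separated, and write $\tau_t(\omega)=C_{j_t(\omega)}$. Approximate each $\omega\in E$ by a very general orbit $\tilde\omega=(\iota(q_k),\lambda_{k+1})_k$ with the same labels $\lambda_1,\dots,\lambda_{n+1}$, with $\rho(\tilde\omega_k,\omega_k)<\varepsilon$ for $k\le n$, and with $y_t\in B_{j_t}(K)$ for $0\le t<(n+1)N$. The last condition is possible because $\theta_{j_t,t}(\omega)=\infty$ and $\theta_{j_t+1,t}(\omega)=0$. Let $Q_k\in\mathcal Q_{j_{kN}}$ be the component containing $q_k$, $0\le k\le n$.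

The data $(j_t)_{t<(n+1)N}$, $(\lambda_k)_{k\le n+1}$, $(Q_k)_{k\le n}$ determine $\omega\in E$. Indeed, two elements with the same data have equal labels and, by (9.1), $\rho(\omega_k,\omega'_k)<3\varepsilon$ for all $k\le n$, so they coincide. Now count the data.

- By Lemma 5(2) a corner has at most two corners as successors, so there are at most $m2^{(n+1)N}$ sequences $(j_t)$.
- Given the sequence, there are at most $\delta$ choices of $Q_0$.
- Given $Q_k$ with $k<n$, put $J=(j_{kN},\dots,j_{(k+1)N})$. All its times are $\le nN<(n+1)N$, so Lemma 6(1) gives $\pi(q_k)=y_{kN}\in A_J$. As $q_k\notin\Xi$, Lemma 7 leaves at most $d$ choices of $(\lambda_{k+1},Q_{k+1})$.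
- There are at most $\#\Lambda$ choices of $\lambda_{n+1}$.

So $\#E\le m2^{(n+1)N}\,\delta\,d^n\,\#\Lambda$, for every $\varepsilon\in (0,\frac13)$, and by (7.1)
$$h_{top}(\sigma,\Omega_C)\le\log d+N\log2. \tag{9.4}$$

## 10. Right end and windows: an area count with two inverse branches

Let $\Omega_*$ be $\Omega_R$, or the part of $\Omega_W$ with a given $i_0\in\mathrm{Per}$. (In the second case $\Omega_*$ need not be invariant; we only count separated subsets of it.)

**Step 1: the branch is prescribed.** Put $s_t=+1$ for all $t$ in the first case. In the second, put $i_t=T^t(i_0)$, which is $\ne m/2$, and $s_t=+1$ if $i_t>m/2$, $s_t=-1$ if $i_t<m/2$. Let $\omega\in\Omega_*$, and let $\varepsilon$ be small, independently of $n$ and $\omega$. Suppose an orbit with $q_0\notin\Xi^{(n)}$ satisfies $\rho(\iota(q_k),\omega_k)<2\varepsilon$ for $k\le n$, comparing $\mathbf P$-components. Here $y_t=f^t(\pi(q_0))$ is defined in $(\mathbb C^*)^2$ for $t\le(n+1)N$, since all $\pi(q_k)\in U$. Then $|z_{kN}|>N+4$, so $|z_t|>4$, and $|\theta_m(y_t)|>1$, resp. $\frac12<|\theta_{i_t}(y_t)|<2$, for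 $0\le t<(n+1)N$. Now $w_t^{m/2}=\theta_{m/2}(y_t)=\theta_i(y_t)\,z_t^{\,i-m/2}$. With $i=m$, resp. $i=i_t$, the modulus of this is $>1$ in the first case; it is $>\frac12\cdot4>1$ if $i_t>m/2$, and $<2\cdot\frac14<1$ if $i_t<m/2$. So
$$|w_t|^{s_t}>1\qquad(0\le t<nN). \tag{10.1}$$

**Step 2: two inverse branches.** For given $y_{t+1}$ and $s_t$ there are at most two $y_t\in(\mathbb C^*)^2$ with $f(y_t)=y_{t+1}$ and $|w_t|^{s_t}>1$. Indeed $z_t=z_{t+1}-1$; the roots of $w+1/w=x_{t+1}$ have product $1$, so at most one satisfies $|w|^{s_t}>1$; and $x_t^2=z_tw_t$ has two solutions. This is the factor $2$ instead of $4$.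

**Step 3: varieties of orbits.** For $I=(\lambda_1,\dots,\lambda_n)\in\Lambda^n$ let
$$V_I^*=\{(\iota(q_0),\dots,\iota(q_n)):\ q_0\in Z\setminus\Xi^{(n)},\ (q_{k-1},q_k)\in\Gamma_{\lambda_k}\}\subset\mathbf P^{n+1},\qquad V_I=\overline{V_I^*}.$$
The set of such $(q_0,\dots,q_n)$ is finite étale over $Z\setminus\Xi^{(n)}$, being an iterated pullback of the étale maps $p_1$ over $Z\setminus\Xi$. Hence it has pure dimension $2$ and each of its components maps onto $Z\setminus\Xi^{(n)}$. Since $\iota$ is injective, $V_I^*$ is a constructible set, $V_I$ is algebraic of pure dimension $2$, and every component of $V_I$ dominates $Z$ by $q_0$. In particular $z_0$ is nonconstant on it.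

Moreover $V_I^*$ is Zariski open and dense in $V_I$. To see this, let $v\in V_I$ have $q_0$-component not in $\Xi^{(n)}$. Its components $q_k$ satisfy the closed relations $(q_{k-1},q_k)\in\Gamma_{\lambda_k}$, so all $q_k\in Z^\circ$, where $\iota$ is continuous. As $v$ is a limit of points of $V_I^*$, its $k$-th factor is $\iota(q_k)$, so $v\in V_I^*$. Thus $V_I^*=V_I\cap\{q_0\notin\Xi^{(n)}\}$.

**Step 4: moving all limit orbits to one slice $z_0=\zeta$.** Points of $\Omega_*$ have $z_0=\infty$; we want genuine orbits, all in the same fibre of $z_0$. Let $E\subset\Omega_*$ be finite with, pairwise, $\mathbf d(\omega_k,\omega'_k)>4\varepsilon$ for some $k\le n$. For $\omega\in E$ with labels $I=(\lambda_1,\dots,\lambda_n)$, the point $v=(\omega_0,\dots,\omega_n)$, labels dropped, lies in $V_I$ and $z_0(v)=\infty$. Choose an irreducible algebraic curve through $v$ in a component of $V_I$ containing $v$, not contained in $V_I\setminus V_I^*$; for instance one through $v$ and a point of $V_I^*$ in that component. A local branch at $v$ gives a holomorphic map $h$ from a disc to $V_I$ with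 $h(0)=v$ and $h(s)\in V_I^*$ for $s\ne0$. Since $z_0$ is finite on $V_I^*$, the function $z_0\circ h$ has a pole at $0$. So on any neighborhood of $s=0$ it takes every value of sufficiently large modulus.

As $E$ is finite, there is $\varrho(E)$ such that for every $\zeta\in\mathbb C$ with $|\zeta|\ge\varrho(E)$ and every $\omega\in E$ there is
$$o_\omega\in V_I^*\cap\{z_0=\zeta\}\quad\text{with}\quad\max_k\rho((o_\omega)_k,\omega_k)<\varepsilon .$$
Fix one such $\zeta$. For each $I\in\Lambda^n$ the set $V_{I,\zeta}:=V_I\cap\{z_0=\zeta\}$ has pure dimension $1$ (or is empty), as $z_0$ is nonconstant on each component of $V_I$. We choose $\zeta$ outside a finite set, the constant values of $z_0$ on one-dimensional components of the sets $V_I\setminus V_I^*$; then every $V_{I,\zeta}$ meets $V_I\setminus V_I^*$ in finitely many points.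

**Step 5: each element of $E$ costs a fixed area.** On $\mathbf P^{n+1}$ use the product Riemannian metric, with distance $\rho_n\ge\max_k\rho$ and Kähler form $\sum_k\mathrm{pr}_k^*\kappa$. On complex curves, Riemannian area is the integral of the Kähler form (normalized accordingly). If $\omega\ne\omega'$ in $E$ have the same $I$ and the same $\lambda_{n+1}$, then $\rho(\omega_k,\omega_k')>4\varepsilon$ for some $k\le n$, so $\rho((o_\omega)_k,(o_{\omega'})_k)>2\varepsilon$, and the $\rho_n$-balls of radius $\varepsilon$ about $o_\omega$ and $o_{\omega'}$ are disjoint.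

We need an area bound in these balls that does not deteriorate as $n$ grows. By compactness of $\mathbf P$ there are $r_1>0$, $a\ge1$ and, around every $p\in\mathbf P$, a holomorphic chart on the $\rho$-ball of radius $r_1$, centered at $p$, distorting lengths of tangent vectors by at most $a^{\pm1}$. Products of such charts do the same on $\mathbf P^{n+1}$ with the same $a$. Let $\varepsilon<r_1$. A Euclidean segment of length $<\varepsilon/a$ from the center lifts through the product chart to a path of $\rho_n$-length $<\varepsilon$: the part lifted so far stays in a compact subset of the chart, so the lift can always be continued. So the image of the $\rho_n$-ball of radius $\varepsilon$ about $o_\omega$ contains the Euclidean ball of radius $\varepsilon/a$.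

Lelong's theorem says that a closed analytic curve through the center of a Euclidean ball of radius $r$ has area $\ge\pi r^2$ in it, in any dimension. Hence $V_{I,\zeta}$ has area at least $a^{-2}\pi(\varepsilon/a)^2=c\,\varepsilon^2$ in the $\rho_n$-ball about $o_\omega$, with $c=\pi a^{-4}$ independent of $n$. Points of $V_I^*\cap\{z_0=\zeta\}$ in this ball are $2\varepsilon$-close to $\omega$ in each factor, hence satisfy (10.1). Let $V_{I,\zeta}^s\subset V_I^*\cap\{z_0=\zeta\}$ be the open subset where (10.1) holds; it contains all but finitely many points of $V_{I,\zeta}$ in the ball, and finitely many points do not contribute to areas. Splitting $E$ according to $(I,\lambda_{n+1})$ and adding,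
$$\#E\cdot c\,\varepsilon^2\le\#\Lambda\sum_{I\in\Lambda^n}\sum_{k=0}^n\int_{V_{I,\zeta}^s}\mathrm{pr}_k^*\kappa. \tag{10.2}$$

**Step 6: the total area is at most a constant times $2^{nN}d^n$.** Let $S=\overline{\iota(Z^\circ)}$, an irreducible projective surface, and $S_{\zeta'}=S\cap\{z=\zeta'\}$ with its reduced structure. On a resolution $\tilde S\to S$ the fibres of $z:\tilde S\to\mathbb P^1$ are homologous effective divisors, so the integral of the pullback of $\kappa$ over them is a constant $a_0$. They map onto the $S_{\zeta'}$, so $\int_{S_{\zeta'}}\kappa\le a_0$ for all $\zeta'$.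

The map $\mathrm{pr}_k$ sends $V_{I,\zeta}^s$ into $S_{\zeta+kN}\cap\iota(Z^\circ)$. How many points of $\bigsqcup_IV_{I,\zeta}^s$ lie over one point $\iota(q)$? Each is a labelled $n$-orbit with $q_0\notin\Xi^{(n)}$, $q_k=q$ and (10.1). Starting from $y_{kN}=\pi(q)$ and going back, Step 2 leaves at most $2^{kN}$ possibilities for $y_0$. Then there are at most $\delta$ possibilities for $q_0$, as $\pi(q_0)=y_0$. Then exactly $d^n$ labelled $n$-orbits start at $q_0$. So the maps $\mathrm{pr}_k$ on $\bigsqcup_IV_{I,\zeta}^s$ have in total at most $\delta2^{kN}d^n$ preimages of any point. They are finite-to-one holomorphic maps between curves; by change of variables on the regular parts, omitting discrete sets,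
$$\sum_I\int_{V_{I,\zeta}^s}\mathrm{pr}_k^*\kappa\le\delta\,2^{kN}d^n\,a_0. \tag{10.3}$$
Note that we never needed the number of backward images under $g$, over which we have no control: we went back through $f$, and forward through $g$.

**Step 7: entropy.** Since $\sum_{k\le n}2^{kN}\le2\cdot2^{nN}$, (10.2) and (10.3) give
$$\#E\le\#\Lambda\,(c\varepsilon^2)^{-1}\cdot2\,\delta\,a_0\,2^{nN}d^n .$$
For $\Omega_W$ add this over the finitely many $i_0\in\mathrm{Per}$. By (7.1), used at scale $4\varepsilon$,
$$h_{top}(\sigma,\Omega_R)\le\log d+N\log2,\qquad h_{top}(\sigma,\Omega_W)\le\log d+N\log2. \tag{10.4}$$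

**End of the proof of Theorem 1.** By (8.1), (9.4) and (10.4), $h_{top}(g)-\log d\le N\log2$ for every $(Z,g,\pi,d)\in\mathcal B(f^N)$, which is (5.1); that is, $h_{et}(f^N)\le N\log2$. Section 3 gives $h_{et}(f^N)\ge N\log2$ and $\max_j\log\lambda_j(f^N)=N\log4$. So $h_{et}(f^N)=N\log2<N\log4$. The defect $N\log4-N\log2=N\log2$ is unbounded in $N$, and already for $N=1$ the equality in (1.2) fails. $\blacksquare$
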